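
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Kumar's smoothness criterion for affine Schubert varieties in positive characteristic}


\begin{abstract}
Let $G$ be a tamely ramified connected reductive group over $k((u))$, where $k$ is an algebraically closed field of characteristic $p>0$ and $p\nmid|\pi_1(G_{\mathrm{der}})|$. Over $\mathbb C$, Kumar's criterion decides whether a Schubert variety $X(w)$ is singular by means of a rational function in the affine roots. A problem from a paper of He, Pappas and Rapoport asks whether the corresponding identity implies smoothness for the Schubert varieties in the affine flag variety of $G$. We prove that it does. More precisely, for $w$ in the affine Weyl group we prove a necessary and sufficient criterion for smoothness of $X(w)$ at each torus fixed point $x$. If the number of torus-stable curves in $X(w)$ through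 $x$ is equal to $\dim X(w)$, the two sides of the identity at $x$ differ by a positive integer factor, which is the degree of a finite map from a neighborhood of $x$ onto an affine space.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $k$ be an algebraically closed field of characteristic $p>0$, let $F=k((u))$, and let $G$ be a connected reductive group over $F$. Throughout we assume that
\begin{itemize}
\item $G$ splits over a tamely ramified extension of $F$, and
\item $p\nmid|\pi_1(G_{\mathrm{der}})|$.
\end{itemize}
Let $I\subset G(F)$ be an Iwahori subgroup. We write $L^+I\subset LG$ for the corresponding positive loop group, $\mathrm{Fl}=LG/L^+I$ for the affine flag variety, and $o\in\mathrm{Fl}$ for its base point. Let $\tilde W=W_{\mathrm{af}}\rtimes\Omega$ be the Iwahori--Weyl group with its Bruhat order $\le$ and its length function $l$; here $W_{\mathrm{af}}$ is the affine Weyl group and $\Omega$ is the group of elements of length zero. For $w\in\tilde W$ let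
\[
C(w)=IwI/I,\qquad X(w)=\overline{IwI/I}\subset\mathrm{Fl}
\]
be the Schubert cell and the Schubert variety (with its reduced structure). When is $X(w)$ smooth? Translation by an element of $\Omega$ reduces this to $w\in W_{\mathrm{af}}$, and for such $w$ we have $1\le w$, so $o\in X(w)$. The singular locus is closed and $I$-stable; if it is not empty, it contains some $X(z)$ with $z\in W_{\mathrm{af}}$, hence it contains $o$. So the question concerns the single point $o$.

There is a combinatorial candidate for an answer. Let $\Phi^+_{\mathrm{af}}$ be the set of positive affine roots, and for $\alpha\in\Phi_{\mathrm{af}}^+$ let $s_\alpha$ be the affine reflection. Let $Q$ be the quotient field of the symmetric algebra over $\mathbb Q$ of the affine root lattice, that is, of the lattice spanned by the affine simple roots. The group $W_{\mathrm{af}}$ acts on $Q$. Let $w=s_{\alpha_1}\cdots s_{\alpha_l}$ be a reduced expression, with affine simple roots $\alpha_1,\dots,\alpha_l$. For $x\le w$ put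
\begin{equation}\label{eq:defe}
e_xX(w)=\sum_{(s_1,\dots,s_l)}\ \prod_{j=1}^l s_1\cdots s_j(\alpha_j)^{-1}\in Q,
\end{equation}
where the sum is over all sequences with $s_j\in\{1,s_{\alpha_j}\}$ for all $j$ and $s_1\cdots s_l=x$. It is known that $e_xX(w)$ does not depend on the reduced expression.

The sum has a geometric meaning. Each sequence is a torus fixed point of the Demazure resolution $Z\to X(w)$, lying over $x$, and the product is, up to the sign $(-1)^{l}$, the inverse of the product of the tangent weights of $Z$ there (formula \eqref{eq:weights} below). So $(-1)^{l}e_xX(w)$ collects the local contributions of $Z$ over $x$. If $X(w)$ itself is smooth at $x$, one expects the inverse of the product of the weights of $T_xX(w)$. What are these weights? We shall see that the torus-stable curves in $X(w)$ through $o$ are indexed by the $\alpha\in\Phi_{\mathrm{af}}^+$ with $s_\alpha\le w$, and that the curve with index $\alpha$ has tangent weight $-\alpha$ at $o$. If $X(w)$ is smooth at $o$, these tangent lines should fill up $T_oX(w)$, and one is led to the identity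
\begin{equation}\label{eq:kumar}
e_1X(w)=\prod_{\alpha\in\Phi^+_{\mathrm{af}},\ s_\alpha\le w}\alpha^{-1}.
\end{equation}
Over $\mathbb C$, Kumar's criterion gives a necessary and sufficient condition, in terms of $e_1X(w)$, for $X(w)$ to be singular. In the present situation it is known that if \eqref{eq:kumar} fails, then $X(w)$ is singular. The problem, taken from \cite{HPR}, is whether the full criterion holds in positive characteristic, that is, whether \eqref{eq:kumar} implies smoothness. One may hesitate: \eqref{eq:kumar} is an identity in characteristic $0$, while the geometry takes place in characteristic $p$, where inseparable maps could spoil a numerical argument. We show that they do not.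

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $k$, $p$, $G$, $I$ be as above and let $w\in W_{\mathrm{af}}$. If \eqref{eq:kumar} holds, then $X(w)$ is smooth.
\end{theorem}

For $x\le w$ in $W_{\mathrm{af}}$ put
\[
R(x,w)=\{\beta\in\Phi_{\mathrm{af}}^+ : s_\beta x\le w\}.
\]
Let $\mathbb T$ be the torus defined in Section~\ref{sec:torus}; it acts on $X(w)$, and each $x\le w$ defines a $\mathbb T$-fixed point of $X(w)$, again denoted by $x$ (so $o$ is the point $1$).

\begin{theorem}\label{thm:B}
Let $k$, $p$, $G$, $I$ be as above and let $x\le w$ in $W_{\mathrm{af}}$.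
\begin{enumerate}
\item[(i)] $|R(x,w)|\ge l(w)$.
\item[(ii)] If $|R(x,w)|=l(w)$, then
\[
e_xX(w)=(-1)^{l(x)}\,d\prod_{\beta\in R(x,w)}\beta^{-1}\quad\text{in } Q,
\]
where $d=d(x,w)\ge1$ is the degree of a finite surjective $\mathbb T$-equivariant morphism from an affine open neighborhood of $x$ in $X(w)$ to $\mathbb A^{l(w)}$ with a linear action of $\mathbb T$.
\item[(iii)] The following are equivalent:
\begin{enumerate}
\item[(a)] $X(w)$ is smooth at $x$;
\item[(b)] $e_xX(w)=(-1)^{l(x)}\prod_{\beta\in R(x,w)}\beta^{-1}$;
\item[(c)] $|R(x,w)|=l(w)$ and $d(x,w)=1$.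
\end{enumerate}
\end{enumerate}
In particular, the singular locus of $X(w)$ depends only on $w$ and the affine root system, and not on $k$ or $p$.
\end{theorem}

The morphism in (ii) is constructed in Section~\ref{sec:finite} from the $\mathbb T$-stable curves through $x$. The construction involves choices, but the formula in (ii) determines the integer $d(x,w)$. The last statement means that the set of $x\le w$ with $C(x)$ contained in the singular locus is determined by condition (b), which involves only combinatorial data.

\begin{corollary}\label{cor:C}
Let $P_J\supset I$ be a parahoric subgroup with finite Weyl group $W_J$, and let $w\in W_{\mathrm{af}}$ be the longest element of $wW_J$. Then $\overline{IwP_J/P_J}\subset LG/L^+P_J$ is smooth if and only if \eqref{eq:kumar} holds.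
\end{corollary}

\subsection{The idea, and the smallest singular case}\label{ss:example}

Choose for each torus-stable curve through $o$ a function near $o$ that restricts to the coordinate of this curve. These functions define a map from a neighborhood of $o$ in $X(w)$ to an affine space, one coordinate for each curve. The map is finite: a positive-dimensional fiber over $0$ would contain another stable curve. If there are exactly $\dim X(w)$ curves, it is a finite surjective map between varieties of the same dimension, of some degree $d$, and pushing forward fundamental cycles gives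
\begin{equation}\label{eq:degintro}
e_1X(w)=d\prod_{s_\alpha\le w}\alpha^{-1}.
\end{equation}
So \eqref{eq:kumar} says $d=1$, and a finite birational map onto a normal variety is an isomorphism.

Here is the smallest case in which $d>1$. Let $G=SL_2$ and let $I\subset SL_2(k[[u]])$ be the subgroup of matrices that are upper triangular modulo $u$. Let $\alpha_1$ be the positive root, let $\delta$ be the weight of $u$ under $u\mapsto cu$, and $\alpha_0=\delta-\alpha_1$. Write $s_i=s_{\alpha_i}$ and let $w=s_1s_0s_1$. The reflections $\le w$ are $s_1$, $s_0$ and $s_1s_0s_1$, belonging to $\alpha_1$, $\alpha_0$ and $s_1(\alpha_0)=\alpha_0+2\alpha_1$. Only the sequences $(1,1,1)$ and $(s_1,1,s_1)$ have product $1$, so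
\[
e_1X(w)=\frac1{\alpha_1^2\alpha_0}-\frac1{\alpha_1^2(\alpha_0+2\alpha_1)}=\frac{2}{\alpha_0\alpha_1(\alpha_0+2\alpha_1)} .
\]
Thus \eqref{eq:degintro} holds with $d=2$, and by Theorem~\ref{thm:B} the variety $X(w)$ is singular in every characteristic $p$, including $p=2$.

Let us see this $2$ geometrically. Let $\Lambda_0=k[[u]]^2$ and $\Lambda_0'=k[[u]]\oplus uk[[u]]$. The points of $\mathrm{Fl}$ are the $SL_2(F)$-translates $(\Lambda,\Lambda')$ of $o=(\Lambda_0,\Lambda'_0)$, and $X(w)=P_1P_0P_1o$, where $P_1=SL_2(k[[u]])$ is the stabilizer of $\Lambda_0$ and $P_0$ is that of $\Lambda_0'$. Since $P_0$ preserves $\Lambda_0'\subset u^{-1}\Lambda_0'$ and $\Lambda_0$ lies between these lattices, every $(\Lambda,\Lambda')\in X(w)$ satisfies $u\Lambda_0\subset\Lambda\subset u^{-1}\Lambda_0$ and $\dim_k\Lambda/u\Lambda_0=2$. In $u^{-1}\Lambda_0/u\Lambda_0=u^{-1}k^2\oplus k^2$, a plane near $\Lambda_0/u\Lambda_0=k^2$ is a graph $\{v+u^{-1}\varphi(v)\}$ with $\varphi\in M_2(k)$. It is stable under $u$ iff $\varphi^2=0$, and then $\Lambda=(1+u^{-1}\varphi)\Lambda_0$. Conversely, a $\varphi$ with $\varphi^2=0$ is $g(bE_{12})g^{-1}$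 with $g\in SL_2(k)\subset P_1$, and $1+u^{-1}bE_{12}\in P_0$; so all these $\Lambda$, with any line $\Lambda'/u\Lambda\subset\Lambda/u\Lambda\cong k^2$, occur. The condition $\varphi^2=0$ means that $\varphi$ has trace and determinant $0$. Let
\[
\mathcal N=\Bigl\{\varphi=\begin{pmatrix}a&b\\c&-a\end{pmatrix} : a^2+bc=0\Bigr\},
\]
a reduced surface in every characteristic. The assignment $(\varphi,\ell)\mapsto(1+u^{-1}\varphi)(\Lambda_0,\ell)$, where a line $\ell\subset k^2=\Lambda_0/u\Lambda_0$ is regarded as a lattice between $u\Lambda_0$ and $\Lambda_0$, identifies $\mathcal N\times\mathbb P^1$ with an open neighborhood of $o$ in $X(w)$; its inverse is given by reading off $\varphi$ and the line. The tangent weights of the $b$-axis, the $c$-axis and the fiber $\mathbb P^1$ at $o$ are $\alpha_1-\delta=-\alpha_0$, $-\alpha_1-\delta=-(\alpha_0+2\alpha_1)$ and $-\alpha_1$. A point of $\mathcal N$ with $bc\ne0$ has a two-dimensional torus orbit, and $bc=0$ forces $a=0$; so the two axes are the only stable curves of $\mathcal N$ through $0$. The map of the first paragraph is, on the factor $\mathcal N$,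
\[
(b,c):\mathcal N\to\mathbb A^2,\qquad k[\mathcal N]=k[b,c]\oplus a\,k[b,c],\quad a^2=-bc,
\]
which is finite of degree $2$. For $p=2$ it is purely inseparable and bijective, yet its degree is still $2$. The number in \eqref{eq:degintro} is a degree of function fields and not a number of points in a fiber, and this is why the argument is insensitive to the characteristic.

Counting curves alone would not do: for $SL_2$, the reflections are the elements of odd length, there are two elements of each positive length, and $x<w$ iff $l(x)<l(w)$. So $|\{\alpha:s_\alpha\le w\}|=l(w)$ for every $w$.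

\subsection{Organization}
Section~\ref{sec:torus} constructs the torus $\mathbb T$, which includes the rotation of the loop parameter, and recalls the facts on Schubert varieties that we need. Section~\ref{sec:curves} determines the $\mathbb T$-stable curves. Section~\ref{sec:finite} constructs the finite map, Section~\ref{sec:degree} proves the formula for its degree, and Section~\ref{sec:proofs} contains the proofs of the theorems.

Tameness is used to construct the rotation, to see that the affine root system is reduced, and for the normality of Schubert varieties. The assumption $p\nmid|\pi_1(G_{\mathrm{der}})|$ is used only for this normality, and normality is used only in Lemma~\ref{lem:attr}, to linearize an ample line bundle.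

\section{The torus and the affine roots}\label{sec:torus}

\subsection{The loop group and its rotation}

The field $F$ has cohomological dimension $\le1$, so $H^1(F,G_{\mathrm{ad}})=0$ (Steinberg; Borel--Springer for imperfect $F$), and $G$ is quasi-split. By tameness it splits over $F'=k((u'))$ with $u'^{\,r}=u$ and $p\nmid r$. The group $\operatorname{Gal}(F'/F)$ is generated by $\gamma$ with $\gamma(u')=\zeta u'$, $\zeta\in k$ a primitive $r$-th root of unity. Fix a Borel subgroup of $G$ and a maximal torus in it, both over $F$; since $G$ splits over $F'$, this torus splits over $F'$ as well. The stabilizer in $\operatorname{Gal}(F'/F)$ of a simple root over $F'$ acts semilinearly on the root line, and by Hilbert 90 it fixes a nonzero vector. Moving this vector by the Galois group, and doing this for each Galois orbit of simple roots, we get a Galois-stable pinning. Consequently there are a split group $H$ over $k$ with a pinning $(T_H,B_H,\dots)$ and an automorphism $\mu$ of the pinned group, $\mu^r=1$, such that for every $k$-algebra $R$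
\begin{equation}\label{eq:LG}
LG(R)=\{g\in H(R((u'))) : \mu(\gamma(g))=g\}.
\end{equation}
Let $S_0=(T_H^\mu)^\circ$. Its cocharacters are $X_*(T_H)^\mu$, so $S=S_0\otimes F$ is a maximal split torus of $G$; let $T=Z_G(S)$, the maximal torus defined by $T_H$.

For $c\in R^\times$ the substitution $u'\mapsto cu'$ commutes with $\gamma$ and with $\mu$. By \eqref{eq:LG} it defines an action $\rho$ of $\mathbb G_m$ on $LG$, the \emph{rotation}, which fixes $S_0\subset LG$. Put
\[
\mathbb T=S_0\times\mathbb G_m\subset LG\rtimes\mathbb G_m,
\]
and let $\delta\in X^*(\mathbb T)$ be the projection to $\mathbb G_m$. The rotation is indispensable: $S_0$ does not distinguish affine roots with the same gradient, and our method needs pairwise non-proportional weights. For instance, if a torus acts on a plane with coordinates $x,y$ by the weights $\beta$ and $2\beta$, all the curves $y=cx^2$ are stable, and there are too many stable curves.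

\subsection{Affine roots as characters}

For a root $a$ of $(G,S)$ let $\mathfrak h_a=\bigoplus_{\beta|_{S_0}=a}\mathfrak h_\beta$ be the sum of the root lines of $H$ over $a$. The group $U_a(F)$ is the group of $\mu\gamma$-fixed points in the group generated by the $U_\beta(F')$ with $\beta|_{S_0}\in\{a,2a\}$. We use the apartment $X_*(S_0)\otimes\mathbb R$ with origin given by the pinning. By Bruhat--Tits, for $\psi=a+n/r$ the filtration subgroup $U_\psi\subset U_a(F)$ is given by the conditions that the coordinates over $a$ have $u'$-adic valuation $\ge n$ and those over $2a$ have valuation $\ge2n$. For $n\in\mathbb Z$ the function $\psi$ is an affine root iff $(\mathfrak h_au'^{\,n})^{\mu\gamma}\ne0$, that is, iff $\mu$ has the eigenvalue $\zeta^{-n}$ on $\mathfrak h_a$. We identify $\psi=a+n/r$ with the character $a+n\delta$ of $\mathbb T$. The assignment $a+s\mapsto a+rs\,\delta$ is linear and injective, so affine roots are proportional as functions iff they are proportional as characters.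

\begin{lemma}\label{lem:reduced}
\begin{enumerate}
\item[(i)] The spaces $(\mathfrak h_au'^{\,n})^{\mu\gamma}$ have dimension at most $1$.
\item[(ii)] Distinct positive affine roots are non-proportional. Hence each affine reflection is $s_\alpha$ for a unique $\alpha\in\Phi_{\mathrm{af}}^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
We recall (Steinberg) that the roots of $H$ over a given $a$ form one $\langle\mu\rangle$-orbit. Let $m_a$ be its size; it divides $r$, so $p\nmid m_a$. The automorphism $\mu^{m_a}$ preserves every line $\mathfrak h_\beta\subset\mathfrak h_a$ and commutes with $\mu$, which permutes these lines transitively; so it acts on $\mathfrak h_a$ by a scalar $c_a$. Hence the eigenvalues of $\mu$ on $\mathfrak h_a$ are the $m_a$ distinct solutions of $\tau^{m_a}=c_a$, each with multiplicity one. This is (i).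

Suppose that two distinct positive affine roots are proportional. Both are positive on the base alcove, so the factor is positive, and it is not $1$. So their gradients are $a$ and $2a$ for some root $a$, up to order. We recall that then there is a component of $H$ of type $A_{2j}$ whose stabilizer in $\langle\mu\rangle$ is generated by some $\mu^{m'}$ acting on it by the nontrivial diagram involution, and that this component has a root $\beta'$ over $a$ such that $\beta''=\mu^{m'}\beta'\neq\beta'$ and $\beta'+\beta''$ is a root over $2a$. So $m_a=2m'$ and $m_{2a}=m'$. Since $\mu^{2m'}$ fixes the pinning and the diagram of this component, $c_a=1$. Let $X\in\mathfrak h_{\beta'}$ be nonzero. In type $A$ the structure constants are $\pm1$, so $[X,\mu^{m'}X]\ne0$, and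
\[
\mu^{m'}[X,\mu^{m'}X]=[\mu^{m'}X,X]=-[X,\mu^{m'}X],
\]
so $c_{2a}=-1$. As $m_a=2m'$ divides $r$, $r$ is even and $p\ne2$. The condition for $a+n\delta$ to occur is $\zeta^{-nm_a}=1$, that is, $n\in\frac r{m_a}\mathbb Z$. The condition for $2a+n\delta$ is $\zeta^{-nm'}=-1$, that is, $nm'\equiv r/2$ modulo $r$, or $n\in\frac r{m_a}(2\mathbb Z+1)$. But twice an affine root with gradient $a$ is $2a+n\delta$ with $n\in\frac{r}{m_a}2\mathbb Z$. So no affine root with gradient $2a$ is twice one with gradient $a$, a contradiction.
\end{proof}

Let $\psi=a+n/r$ be an affine root and $U_{\psi+}=\bigcup_{\epsilon>0}U_{\psi+\epsilon}$. By the lemma, $2\psi$ is not an affine root, so the coordinates over $2a$ contribute nothing to $U_\psi/U_{\psi+}$. Hence $U_\psi/U_{\psi+}\cong(\mathfrak h_au'^{\,n})^{\mu\gamma}$ is a line, on which $\mathbb T$ acts by the character $a+n\delta$.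

All Iwahori subgroups are conjugate, so we may and do assume that $I$ belongs to an alcove $\mathbf a$ in the apartment of $S$. An affine root is positive if it is positive on $\mathbf a$. Choose a rational point $x_0\in\mathbf a$. For a suitable integer $N>0$,
\begin{equation}\label{eq:lambda}
\lambda=N(x_0,1/r)\in X_*(\mathbb T)\quad\text{satisfies}\quad\langle\alpha,\lambda\rangle=N\alpha(x_0)>0\ \text{ for all }\alpha\in\Phi^+_{\mathrm{af}} .
\end{equation}
Each wall is $W_{\mathrm{af}}$-conjugate to a wall of $\mathbf a$, so by Lemma~\ref{lem:reduced} each affine root is $W_{\mathrm{af}}$-conjugate to a simple one (note $s_i\alpha_i=-\alpha_i$). If $z=s_1\cdots s_l$ is a reduced word, $s_j=s_{\alpha_j}$, then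
\begin{equation}\label{eq:Inv}
\mathrm{Inv}(z)=\{\beta\in\Phi_{\mathrm{af}}^+ : z^{-1}\beta<0\}=\{s_1\cdots s_{j-1}\alpha_j : 1\le j\le l\}
\end{equation}
has $l(z)$ elements.

\subsection{The torus acts on the flag variety}

The group $I$ is generated by
\[
T(F)_1=\{t\in T_H(k[[u']]) : \mu\gamma(t)=t,\ t\bmod u'\in S_0(k)\}
\]
and the $U_\psi$ with $\psi>0$ on $\mathbf a$. Rotation multiplies the coefficient of $u'^{\,n}$ by $c^n$, so it preserves valuations of coordinates and residues modulo $u'$. Moreover $S_0(k)\subset T(F)_1$ normalizes all $U_\psi$. So $\mathbb T(k)$ preserves $I(k)$. The scheme $L^+I$ is a closed subscheme of $LG$ and an inverse limit of smooth groups with transition maps surjective on $k$-points. A function on $\mathbb T\times L^+I$ comes from a finite level, and each $k$-point of a finite level lifts; so a function vanishing at all $k$-points is $0$. Therefore the action map $\mathbb T\times L^+I\to LG$, which sends $k$-points into the closed subscheme $L^+I$, factors through it. Thus $L^+I$ is $\mathbb T$-stable, and the same argument applies to the parahoric subgroups containing $I$. So $\mathbb T$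 acts on
\[
\mathrm{Fl}=(LG\rtimes\mathbb G_m)/(L^+I\rtimes\mathbb G_m)
\]
by left multiplication and fixes $o$.

\subsection{Representatives of the Weyl group}

We shall translate between fixed points, and for this we need representatives of $W_{\mathrm{af}}$ that normalize all of $\mathbb T$, including the rotation. Recall that $\tilde W$ is the quotient by $T(F)_1$ of the group of $F$-points of the normalizer of $S$ in $G$. Let $v$ be a $\mu$-invariant element of the Weyl group of $H$. Its Tits lift $n_v\in N_H(T_H)(k)$ defined by the pinning is $\mu$-invariant. For $\nu\in X_*(T_H)$ let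
\[
t_\nu=\prod_{i=0}^{r-1}(\mu^i\nu)(\zeta^iu')\in T(F)
\]
be the norm of $\nu(u')$. Under the Kottwitz isomorphism $T(F)/T(F)_1\cong X_*(T)_{\operatorname{Gal}(F'/F)}$ it goes to the class of $\nu$, up to a sign convention. So every $w\in\tilde W$ has a representative of the form $\dot w=t_\nu n_v$.

The element $\dot w$ normalizes $\mathbb T$. Indeed $n_v$ is fixed by rotation and normalizes $S_0$, $t_\nu$ centralizes $S_0$, and
\[
\rho_c(t_\nu)=\Bigl(\sum_i\mu^i\nu\Bigr)(c)\,t_\nu,\qquad\sum_i\mu^i\nu\in X_*(T_H)^\mu=X_*(S_0),
\]
so $c\,\dot w\,c^{-1}\in S_0\,\dot w$ for $c\in\mathbb G_m$. Since $\dot wU_\psi\dot w^{-1}=U_{w\psi}$, the action of $\dot w$ on characters, $(w\chi)(t)=\chi(\dot w^{-1}t\dot w)$, is on affine roots the given action of $\tilde W$. Because $T(F)_1\subset I$, the point $\dot wo$ depends only on $w$; it is $\mathbb T$-fixed, as $t\dot wo=\dot w(\dot w^{-1}t\dot w)o=\dot wo$. From now on we write $w$ for this point. Translation by $\dot v$ maps $\mathbb T$-stable subsets to $\mathbb T$-stable subsets, sends the point $z$ to $vz$, and changes a weight $\chi$ to $v\chi$.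

\subsection{Schubert varieties and Demazure resolutions}

\begin{fact}[Pappas--Rapoport {\cite[Thms.~1.4 and 8.4]{PR}}]\label{fact:normal}
$\mathrm{Fl}$ is ind-projective, and under our assumptions all Schubert varieties are normal.
\end{fact}

\begin{fact}[Bruhat--Tits; {\cite[\S8]{PR}}]\label{fact:demazure}
We have $X(w)=\bigsqcup_{x\le w}C(x)$ and $C(z)\cong\mathbb A^{l(z)}$; $C(w)$ is open in $X(w)$. For an affine simple root $\alpha_i$ let $P_i=I\sqcup Is_iI$ be the corresponding parahoric. Then $P_i/I\cong\mathbb P^1$ is the flag variety of the reductive quotient of $P_i$, whose roots are $\pm\alpha_i$, and its $\mathbb T$-fixed points are $1$ and $s_i$. For a reduced word $w=s_1\cdots s_l$, $s_j=s_{\alpha_j}$, the multiplication map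
\[
\pi:Z=P_{\alpha_1}\times^I\cdots\times^IP_{\alpha_l}/I\longrightarrow X(w)
\]
is proper and surjective, it is an isomorphism over $C(w)$, and $\pi^{-1}(C(w))$ is the set of $[p_1,\dots,p_l]$ with no $p_j$ in $I$.
\end{fact}

The set $IW_{\mathrm{af}}I$ is a group, and by the properties of Tits systems $Ix^{-1}IwI\subset\bigcup_{y\le x^{-1}}IywI$ for $x,w\in W_{\mathrm{af}}$.

The variety $Z$ is an iterated $\mathbb P^1$-bundle, hence smooth and irreducible of dimension $l$; it is projective, since $[p_1,\dots,p_l]\mapsto(p_1o,\,p_1p_2o,\dots,p_1\cdots p_lo)$ embeds it into a product of Schubert varieties. Put $\mathbf I=I\rtimes\mathbb G_m$ and $\mathbf P_i=P_i\rtimes\mathbb G_m$. Then $\mathbf P_i/\mathbf I=P_i/I$ and $Z=\mathbf P_{\alpha_1}\times^{\mathbf I}\cdots\times^{\mathbf I}\mathbf P_{\alpha_l}/\mathbf I$. So $\mathbb T\subset\mathbf I$ acts on $Z$ by left multiplication, and $\pi$ is $\mathbb T$-equivariant. We compute fixed points and weights. The tangent line of $P_i/I$ at $1$ is $U_{-\alpha_i}/U_{-\alpha_i+}$, of weight $-\alpha_i$; translating by $\dot s_i$, we find the weight $s_i(-\alpha_i)$ at $s_i$. Thus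 it is $-\varepsilon\alpha_i$ at $\varepsilon\in\{1,s_i\}$. Going through the bundle tower, we see that the fixed points of $Z$ are the $q=[\varepsilon_1,\dots,\varepsilon_l]$ with $\varepsilon_j\in\{1,\dot s_j\}$. With $h=\varepsilon_1\cdots\varepsilon_{j-1}$, which normalizes $\mathbb T$, we have
\[
t[\varepsilon_1,\dots,\varepsilon_{j-1},p]=[\varepsilon_1,\dots,\varepsilon_{j-1},(h^{-1}th)p],
\]
so the tangent weight in the direction of the $j$-th factor is $h(-\varepsilon_j\alpha_j)$. Hence the tangent weights of $Z$ at $q$ are
\begin{equation}\label{eq:weights}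
\tau_j(q)=-\varepsilon_1\cdots\varepsilon_j(\alpha_j)\quad(1\le j\le l),\qquad\pi(q)=\varepsilon_1\cdots\varepsilon_l .
\end{equation}
They are nonzero, so the fixed points are isolated.

\subsection{Conventions}\label{ss:conv}

A function $f$ has weight $\chi$ if $f(ty)=\chi(t)^{-1}f(y)$. So the coordinate on a line of tangent weight $\tau$ has weight $-\tau$. We write $k_\chi$ for the line on which $\mathbb T$ acts by $\chi$.

The number $e_xX(w)$ lives in $Q$, while the geometry gives identities between characters of $\mathbb T$. To compare them, let $Q_0\subset Q$ be the ring of fractions whose denominators are products of affine roots; it contains all $e_xX(w)$. Sending affine simple roots to their characters defines a homomorphism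
\[
\operatorname{ch}:Q_0\to K=\operatorname{Frac}\operatorname{Sym}(X^*(\mathbb T)_{\mathbb Q}),
\]
because affine roots have nonzero characters. It is compatible with the action of $W_{\mathrm{af}}$ on affine roots. On fractions that involve only roots of one irreducible component of the affine root system it is injective, because the simple affine roots of one component are linearly independent affine functions. With several components the simple affine roots, which we regard as free generators of the lattice, become dependent as affine functions, and $\operatorname{ch}$ is not injective; we deal with this in Lemma~\ref{lem:lift}. (If the affine root lattice is read as a lattice of affine functions, $\operatorname{ch}$ is injective and that lemma is not needed.)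

\section{Cells and torus-stable curves}\label{sec:curves}

\begin{lemma}\label{lem:cells}
Let $z\in W_{\mathrm{af}}$. The cell $C(z)$ is $\mathbb T$-equivariantly isomorphic to $\bigoplus_{\beta\in\mathrm{Inv}(z)}k_\beta$, with $z$ as origin. In particular $\lim_{c\to0}\lambda(c)y=z$ for all $y\in C(z)$. For $w\in W_{\mathrm{af}}$ the $\lambda$-fixed points of $X(w)$ are the $x\le w$, and these are also its $\mathbb T$-fixed points.
\end{lemma}

\begin{proof}
By Fact~\ref{fact:demazure}, $C(z)$ is smooth, affine and irreducible, and $\pi$ identifies a neighborhood of $q=[\dot s_1,\dots,\dot s_l]$ in $Z$ with a neighborhood of $z$. So by \eqref{eq:weights} the weights of $T_zC(z)$ are $-s_1\cdots s_j\alpha_j=s_1\cdots s_{j-1}\alpha_j$, the elements of $\mathrm{Inv}(z)$, and they are $\lambda$-positive. Let $\mathfrak m\subset k[C(z)]$ be the maximal ideal of $z$. The $\lambda$-weights on $\mathfrak m^i/\mathfrak m^{i+1}$ are negative for $i\ge1$. Let $f$ be a $\lambda$-eigenfunction of weight $\ge0$. Then $f-f(z)$ is an eigenfunction of the same weight (if the weight is not $0$, then $f(z)=0$). It lies in $\mathfrak m$, its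 image in each $\mathfrak m^i/\mathfrak m^{i+1}$ vanishes for weight reasons, and so $f-f(z)\in\bigcap_i\mathfrak m^i=0$. Thus $k[C(z)]$ is graded by $\lambda$-weights $\le0$, its part of degree $0$ is $k$, and the part of negative degree is $\mathfrak m$. Lift a $\mathbb T$-eigenbasis of $\mathfrak m/\mathfrak m^2$ to eigenfunctions in $\mathfrak m$. By graded Nakayama they generate $k[C(z)]$, so a polynomial ring of dimension $l(z)$ maps onto a domain of dimension $l(z)$, and this map is an isomorphism. The remaining claims follow: a $\lambda$-fixed point in $C(z)$ equals its limit $z$, and $z$ is $\mathbb T$-fixed.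
\end{proof}

For $\beta\in\mathrm{Inv}(z)$ let $L_{z,\beta}\cong\mathbb A^1$ be the $\beta$-axis of $C(z)$. The orbit of a point of $C(z)$ has the dimension of the span of those $\beta$ for which the coordinate of the point is nonzero. By Lemma~\ref{lem:reduced} the elements of $\mathrm{Inv}(z)$ are pairwise non-proportional, so \emph{every one-dimensional $\mathbb T$-orbit in $C(z)$ is an axis minus the origin}.

Where does an axis go at infinity, and is its closure smooth there? A translation reduces this to a simple root, where the closure stays inside the union of two cells.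

\begin{lemma}\label{lem:P1}
Let $z\in W_{\mathrm{af}}$ and $\beta\in\mathrm{Inv}(z)$. The closure of $L_{z,\beta}$ is $L_{z,\beta}\sqcup\{s_\beta z\}$. It is isomorphic to $\mathbb P^1$, with tangent weight $\beta$ at $z$ and $-\beta$ at $s_\beta z$.
\end{lemma}

\begin{proof}
\emph{Step 1: reduction to a simple root.} The closure $C$ is a complete irreducible curve. Since $L_{z,\beta}$ is closed in $C(z)$ and $C(z)$ is open in $X(z)$, $L_{z,\beta}=C\cap C(z)$ is open in $C$. The normalization of $C$ is a complete smooth curve containing $\mathbb A^1$, so it is $\mathbb P^1$, and $C=L_{z,\beta}\sqcup\{q\}$ for one point $q$. Choose $v\in W_{\mathrm{af}}$ such that $v^{-1}\beta=\alpha_i$ is simple. Put $y=v^{-1}z$ and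
\[
C'=\dot v^{-1}C=\dot v^{-1}L_{z,\beta}\sqcup\{q'\}.
\]
The line $\dot v^{-1}L_{z,\beta}$ has origin $y$ and weight $v^{-1}\beta=\alpha_i$, so $\lambda(c)$, $c\to0$, contracts it to $y$. Its points lie in cells $C(x)$ with $x\in W_{\mathrm{af}}$, because $IW_{\mathrm{af}}I$ is a group; so by Lemma~\ref{lem:cells} it lies in $C(y)$. Minus its origin it is a one-dimensional orbit, so it is the axis of a positive affine root proportional to $\alpha_i$, that is, of $\alpha_i$. Hence $\alpha_i\in\mathrm{Inv}(y)$ and $\dot v^{-1}L_{z,\beta}=L_{y,\alpha_i}$. Put $y'=s_iy<y$. Since $y'^{-1}\alpha_i=-y^{-1}\alpha_i>0$, we have $\alpha_i\notin\mathrm{Inv}(y')$.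

\emph{Step 2: the union of two cells is smooth.} Let $O=C(y)\sqcup C(y')=P_iy'o$. Its complement in $X(y)$ is the union of the $X(x)$ with $x<y$, $x\ne y'$: for such $x$ we have $l(x)\le l(y')$, so $y'\not\le x$. Hence $O$ is open in $X(y)$. Consider the $P_i(k)$-equivariant map
\[
m:E=P_i\times^IC(y')\to O.
\]
Take a reduced word of $y$ that begins with $s_i$, and let $Z'$ be the Demazure variety of the remaining word, which is a reduced word of $y'$. By Fact~\ref{fact:demazure}, $C(y')$ is an open subset of $Z'$, so $E$ is an open subset of $Z=P_i\times^IZ'$; it contains the full preimage of $C(y)$, where no $p_j$ lies in $I$. So $m$ is an isomorphism over the open set $C(y)$. The $P_i(k)$-translates of $C(y)$ cover the orbit $O$, hence $m$ is an isomorphism. Thus $O$ is smooth, and from $E\to P_i/I$ we see that the weights of $T_{y'}O$ are $-\alpha_i$ and the elements of $\mathrm{Inv}(y')$.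

\emph{Step 3: the fixed curve.} Let $S'=(\ker\alpha_i)^\circ_{\mathrm{red}}$, a torus; a character is trivial on $S'$ iff it is proportional to $\alpha_i$. Fixed schemes of tori on smooth schemes are smooth, with tangent space the invariants \cite{Iv}. As $\alpha_i\notin\mathrm{Inv}(y')$, the only weight of $T_{y'}O$ proportional to $\alpha_i$ is $-\alpha_i$, with multiplicity one. So $O^{S'}$ is smooth of dimension $1$ at $y'$, with tangent weight $-\alpha_i$. By Lemma~\ref{lem:cells}, $C(y')^{S'}=\{y'\}$ and $C(y)^{S'}=L_{y,\alpha_i}$. Let $D$ be the component of $O^{S'}$ through $y'$, a smooth curve closed in $O$. Then $D\setminus\{y'\}$ is nonempty and contained in $L_{y,\alpha_i}$, so $D\subset\overline{L_{y,\alpha_i}}=C'$. Now $C'\cap O$ is an irreducible closed curve in $O$ containing $D$, so $C'\cap O=D$. Since $y'\in C'$ and $y'\notin C(y)$, we get $q'=y'$. Therefore $C'\subset O$ and $C'=D$ is smooth, with tangent weight $-\alpha_i$ at $y'$.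

\emph{Step 4: back to $C$.} Translating by $\dot v$, we find that $q=vy'=vs_iv^{-1}z=s_\beta z$, that $C$ is smooth, hence isomorphic to $\mathbb P^1$, and that its tangent weight at $q$ is $v(-\alpha_i)=-\beta$. At $z$ it is $\beta$ by the definition of $L_{z,\beta}$.
\end{proof}

For $\alpha\in\Phi_{\mathrm{af}}^+$ we have $\alpha\in\mathrm{Inv}(s_\alpha)$. Put $C_\alpha=\overline{L_{s_\alpha,\alpha}}\cong\mathbb P^1$. By Lemma~\ref{lem:P1} its fixed points are $s_\alpha$ and $o$, with tangent weights $\alpha$ at $s_\alpha$ and $-\alpha$ at $o$.

\begin{lemma}\label{lem:curves}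
Let $w'\in W_{\mathrm{af}}$. Every closed irreducible $\mathbb T$-stable curve in $X(w')$ that contains $o$ is $C_\alpha$ for a unique $\alpha\in\Phi^+_{\mathrm{af}}$. Moreover $C_\alpha\subset X(w')$ iff $s_\alpha\le w'$.
\end{lemma}

\begin{proof}
Let $C\ni o$ be such a curve. Since $X(w')^{\mathbb T}$ is finite, $C$ has a dense one-dimensional orbit. It lies in some $C(z)$ and is an axis minus the origin, so $C=\overline{L_{z,\beta}}$ with $\beta\in\mathrm{Inv}(z)$, and the fixed points of $C$ are $z$ and $s_\beta z$. As $l(z)\ge1$, the point $o$ is not $z$. So $s_\beta z=1$, $z=s_\beta$, and $C=C_\beta$. The root is unique because $-\alpha$ is the tangent weight of $C_\alpha$ at $o$. If $s_\alpha\le w'$, then $C_\alpha\subset X(s_\alpha)\subset X(w')$; conversely, $C_\alpha\subset X(w')$ implies $s_\alpha\in X(w')$.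
\end{proof}

\section{A finite map to an affine space}\label{sec:finite}

\subsection{An attractive neighborhood}

In order to use graded Nakayama we need a neighborhood of $o$ whose functions have nonnegative $\lambda$-weights.

\begin{lemma}\label{lem:attr}
Let $w'\in W_{\mathrm{af}}$. There is a $\mathbb T$-stable affine open neighborhood $U$ of $o$ in $X(w')$ with $U^{\mathbb T}=\{o\}$ such that $k[U]$ is $\mathbb N$-graded by $\lambda$-weight, with degree-$0$ part $k$. The same holds for $U\cap Y$, for every closed irreducible reduced $\mathbb T$-stable $Y\subset X(w')$ containing $o$.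
\end{lemma}

\begin{proof}
The variety $X=X(w')$ is projective and normal by Fact~\ref{fact:normal}. So some power of an ample line bundle is $\mathbb T$-linearizable (\cite[Cor.~1.6]{GIT}, \cite{Su}), and we may embed $X$ equivariantly into a projective space $\mathbb P(V)$ of lines in a $\mathbb T$-module $V$, with the cone over $X$ spanning $V$. Let $V=\bigoplus_mV_m$ be the $\lambda$-grading and let $b$ be the largest $m$ with $V_m\ne0$. Some point of $X$ has a nonzero component in $V_b$; its limit for $c\to\infty$ lies in $X\cap\mathbb P(V_b)$. The points of $X\cap\mathbb P(V_b)$ are $\lambda$-fixed, so they are among the $x\le w'$. Suppose that $x\ne o$ is one of them, and choose $y\in C(x)\setminus\{x\}$. As $\lim_{c\to0}\lambda(c)y=x\in\mathbb P(V_b)$, the lowest nonzero component of $y$ lies in $V_b$. So $y\in\mathbb P(V_b)$ is $\lambda$-fixed, a contradiction. Hence $X\cap\mathbb P(V_b)=\{o\}$.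

Choose a $\mathbb T$-eigenform $\ell\in V^*$ that vanishes on $V_m$ for $m<b$, with $\ell(o)\ne0$, and put $U=X\cap\{\ell\ne0\}$. For $y\in U$ the limit of $\lambda(c)y$ for $c\to\infty$ exists and lies in $X\cap\mathbb P(V_b)=\{o\}$. In particular $U^{\mathbb T}=\{o\}$. The ring $k[U]$ is generated by the functions $h/\ell$ with $h\in V_m^*$. They satisfy $(h/\ell)(\lambda(c)y)=c^{m-b}(h/\ell)(y)$, so they have $\lambda$-weight $b-m\ge0$. A function $f$ of $\lambda$-weight $0$ satisfies $f(y)=f(\lambda(c)y)$, hence $f(y)=f(o)$, and it is constant. The last claim follows by passing to the quotient $k[U]\to k[U\cap Y]$.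
\end{proof}

\subsection{The map given by the curves}\label{ss:map}

In this subsection let $Y\subset X(w')$, $w'\in W_{\mathrm{af}}$, be closed, irreducible, reduced and $\mathbb T$-stable, with $o\in Y$. The main case is $Y=X(w)$; to study other fixed points we shall take $Y=\dot x^{-1}X(w)$. Put $n=\dim Y$, $U_Y=U\cap Y$, $A=k[U_Y]$, and
\[
R_Y=\{\alpha\in\Phi^+_{\mathrm{af}} : C_\alpha\subset Y\}.
\]
This set is finite, since $s_\alpha\le w'$ for $\alpha\in R_Y$. Let $\alpha\in R_Y$. The open $\mathbb T$-stable subset $C_\alpha\cap U_Y$ of $C_\alpha$ contains $o$ and does not contain $s_\alpha$, because $U^{\mathbb T}=\{o\}$. Since $C_\alpha\setminus\{o,s_\alpha\}$ is one orbit, $C_\alpha\cap U_Y=C_\alpha\setminus\{s_\alpha\}\cong\mathbb A^1$. It is closed in $U_Y$ and has a coordinate $\xi_\alpha$ of weight $\alpha$. The surjection $A\to k[\xi_\alpha]$ is $\mathbb T$-equivariant, so there is $f_\alpha\in A$ of weight $\alpha$ with $f_\alpha|_{C_\alpha}=\xi_\alpha$. Put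
\[
B=k[x_\alpha:\alpha\in R_Y]\to A,\quad x_\alpha\mapsto f_\alpha,\qquad\mathbb V=\operatorname{Spec}B=\bigoplus_{\alpha\in R_Y}k_{-\alpha}.
\]
Here $x_\alpha$ has weight $\alpha$, so $f=(f_\alpha):U_Y\to\mathbb V$ is $\mathbb T$-equivariant. Both rings are $\mathbb N$-graded by $\lambda$-weight, and $x_\alpha$ has degree $\langle\alpha,\lambda\rangle>0$.

\begin{proposition}\label{prop:finite}
\begin{enumerate}
\item[(i)] $A$ is a finite $B$-module. Hence $|R_Y|\ge n$.
\item[(ii)] Suppose $|R_Y|=n$. Then $f:U_Y\to\mathbb V$ is finite and surjective. Let $d=[\operatorname{Frac}A:\operatorname{Frac}B]\ge1$ be its degree. If $d=1$, then $f$ is an isomorphism and $Y$ is smooth at $o$.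
\item[(iii)] If $Y$ is smooth at $o$, then $|R_Y|=n$ and $d=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
(i) Let $A'$ be the reduced quotient of $A/(f_\alpha)_{\alpha\in R_Y}$. It is $\mathbb N$-graded with $A'_0=k$. Suppose $A'\ne k$. As $A'$ is reduced, $A'_+$ is not nilpotent, so $\operatorname{Proj}A'$ is a nonempty projective scheme with an action of $\mathbb T$, and by Borel's fixed point theorem it has a $\mathbb T$-fixed closed point. This point corresponds to a $\mathbb T$-stable homogeneous prime of $A'$ with a one-dimensional quotient, that is, to a closed irreducible $\mathbb T$-stable curve in $U_Y$. The curve contains $o$, since the prime is contained in $A'_+$, and all $f_\alpha$ vanish on it. By Lemma~\ref{lem:curves} its closure is some $C_\alpha$, and $C_\alpha\subset Y$. So $\alpha\in R_Y$ and $f_\alpha|_{C_\alpha}=\xi_\alpha\ne0$, a contradiction. Therefore $A'=k$. Then $A/(f_\alpha)$ has a finitely generated nilpotent augmentation ideal and is finite-dimensional over $k$, and graded Nakayama shows that $A$ is a finite $B$-module. Hence $n=\dim A\le\dim B=|R_Y|$.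

(ii) The image of $B$ in $A$ is a domain of dimension $n=\dim B$, so $B\to A$ is injective, and $f$ is finite and surjective. If $d=1$, then $A$ is contained in $\operatorname{Frac}B$ and integral over the normal domain $B$; so $A=B$.

(iii) The curves $C_\alpha$, $\alpha\in R_Y$, are smooth at $o$, and their tangent lines in $T_oY$ have the pairwise distinct weights $-\alpha$. So $|R_Y|\le\dim T_oY=n$. By (i) equality holds, and $T_oY=\bigoplus_{\alpha\in R_Y}T_oC_\alpha$. Let $\mathfrak m=A_+$ be the maximal ideal of $o$. The class of $f_\alpha$ in $\mathfrak m/\mathfrak m^2$ has weight $\alpha$ and is nonzero on $T_oC_\alpha$; so these classes form a basis of $\mathfrak m/\mathfrak m^2$. By graded Nakayama $B\to A$ is surjective. Both are domains of dimension $n$, so it is an isomorphism, and $d=1$.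
\end{proof}

Part (i) explains the inequality in Theorem~\ref{thm:B}: there are always at least $\dim Y$ stable curves. If there are more, $f$ is still finite, but it is not surjective and has no degree to compute.

\section{The degree formula}\label{sec:degree}

\subsection{Pushing forward a fundamental class}

We use equivariant Chow groups $A^{\mathbb T}_*$ with $\mathbb Q$-coefficients. They are modules over $\operatorname{Sym}(X^*(\mathbb T)_{\mathbb Q})$, with proper push-forward and flat pull-back. For a $\mathbb T$-module $\mathbb V$ with weights $\nu_1,\dots,\nu_n$ and $i_0:\{0\}\to\mathbb V$, homotopy invariance says that $A_*^{\mathbb T}(\mathbb V)$ is free on $[\mathbb V]$, and $i_{0*}[0]=\nu_1\cdots\nu_n[\mathbb V]$.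

\begin{fact}[Localization; {\cite[Thm.~2]{EG}}, {\cite{Br}}]\label{fact:loc}
Let $Z$ be smooth and projective over $k$, in any characteristic, with a $\mathbb T$-action with finitely many fixed points, all isolated, and let $\tau_j(q)$ be the weights of $T_qZ$. After nonzero characters are inverted, one has in $A_*^{\mathbb T}(Z)$
\[
[Z]=\sum_{q\in Z^{\mathbb T}}\Bigl(\prod_j\tau_j(q)\Bigr)^{-1}i_{q*}[q].
\]
\end{fact}

\begin{lemma}\label{lem:push}
Let $Z$ be as in Fact~\ref{fact:loc}, irreducible of dimension $n$. Let $M\subset Z$ be open and $\mathbb T$-stable, let $\mathbb V$ be a $\mathbb T$-module with nonzero weights $\nu_1,\dots,\nu_n$, and let $g:M\to\mathbb V$ be a proper surjective $\mathbb T$-morphism of finite degree $d$. Then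
\[
\sum_{q\in M^{\mathbb T}}\ \prod_j\tau_j(q)^{-1}=d\prod_i\nu_i^{-1}.
\]
\end{lemma}

\begin{proof}
Restrict the formula of Fact~\ref{fact:loc} to $M$. The terms with $q\notin M$ vanish, so $[M]=\sum_{q\in M^{\mathbb T}}\prod_j\tau_j(q)^{-1}i_{q*}[q]$ in the localized group $A_*^{\mathbb T}(M)$. Now apply $g_*$. We have $g_*[M]=d[\mathbb V]$, where $d$ is the degree of the extension of function fields, including any inseparable part. As $\mathbb V^{\mathbb T}=\{0\}$, each $g(q)$ is $0$, so $g_*i_{q*}[q]=i_{0*}[0]=\prod_i\nu_i\cdot[\mathbb V]$. Comparing the coefficients of $[\mathbb V]$, we get the formula.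
\end{proof}

\subsection{Moving a fixed point to the base point}

Let $x\le w$ in $W_{\mathrm{af}}$. To apply Section~\ref{ss:map} at the fixed point $x$ of $X(w)$, we translate it to $o$. Put $Y=\dot x^{-1}X(w)$. It is closed, irreducible and $\mathbb T$-stable, and it contains $o$. Its dense subset $\dot x^{-1}C(w)$ lies in the union of the finitely many cells $C(yw)$, $y\le x^{-1}$. So $Y$ lies in the union of the corresponding $X(yw)$ and, being irreducible, in one of them. Thus Section~\ref{ss:map} applies, with $n=l(w)$.

\begin{lemma}\label{lem:bij}
For $\alpha\in\Phi_{\mathrm{af}}^+$ let $\beta(\alpha)$ be the positive one of the two roots $\pm x\alpha$. Then $\alpha\mapsto\beta(\alpha)$ restricts to a bijection $R_Y\to R(x,w)$.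
\end{lemma}

\begin{proof}
The map is a bijection of $\Phi_{\mathrm{af}}^+$ onto itself. Let $\beta=\beta(\alpha)$. The curve $\dot xC_\alpha\cong\mathbb P^1$ is $\mathbb T$-stable, with fixed points $x$ and $xs_\alpha=s_\beta x$ and tangent weights $-x\alpha$ and $x\alpha$ there. Let $z\in\{x,s_\beta x\}$ be the point at which the tangent weight is $\beta$. Then $\lambda(c)$, $c\to0$, contracts the complement of the other fixed point to $z$. The points of this complement lie in cells indexed by $W_{\mathrm{af}}$, because $IW_{\mathrm{af}}I$ is a group, so by Lemma~\ref{lem:cells} it lies in $C(z)$. It is a line of weight $\beta$ whose nonzero part is one orbit, so it is $L_{z,\beta}$, and $\dot xC_\alpha=\overline{L_{z,\beta}}$. If $x,s_\beta x\le w$, then $z\le w$ and $\dot xC_\alpha\subset X(z)\subset X(w)$. Conversely, if $\dot xC_\alpha\subset X(w)$, then its fixed points are $\le w$. As $x\le w$ is given, we see that $\alpha\in R_Y$ iff $\dot xC_\alpha\subset X(w)$ iff $\beta\in R(x,w)$.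
\end{proof}

\begin{proposition}\label{prop:degree}
Let $x\le w$ in $W_{\mathrm{af}}$ and suppose $|R(x,w)|=l(w)$. Let $d=d(x,w)$ be the degree in Proposition~\ref{prop:finite}(ii) for $Y=\dot x^{-1}X(w)$. Then, in $K$,
\[
\operatorname{ch}\bigl(e_xX(w)\bigr)=(-1)^{l(x)}\,d\prod_{\beta\in R(x,w)}\beta^{-1}.
\]
In particular, $d(x,w)$ does not depend on the choices made in Section~\ref{ss:map}.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:bij}, $|R_Y|=l(w)=\dim Y$, so $d$ is defined. Let $U_x=\dot xU_Y$, an affine open neighborhood of $x$ in $X(w)$ with $U_x^{\mathbb T}=\{x\}$. By Proposition~\ref{prop:finite}(ii), with weights translated by $x$,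
\begin{equation}\label{eq:fx}
f\circ\dot x^{-1}:U_x\longrightarrow\bigoplus_{\alpha\in R_Y}k_{-x\alpha}
\end{equation}
is $\mathbb T$-equivariant, finite and surjective of degree $d$. Let $\pi:Z\to X(w)$ be the Demazure resolution of a reduced word of $w$ and put $M=\pi^{-1}(U_x)$. Since $\pi$ is proper, surjective and birational, the composition of $\pi|_M$ with \eqref{eq:fx} is proper and surjective of degree $d$. The fixed points of $M$ are the $[\varepsilon_1,\dots,\varepsilon_l]$ with $\varepsilon_1\cdots\varepsilon_l=x$ in $W_{\mathrm{af}}$. So by \eqref{eq:weights} and \eqref{eq:defe} the left side of the formula in Lemma~\ref{lem:push} is $(-1)^{l(w)}\operatorname{ch}(e_xX(w))$, and we obtain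
\[
(-1)^{l(w)}\operatorname{ch}\bigl(e_xX(w)\bigr)=d\prod_{\alpha\in R_Y}(-x\alpha)^{-1}.
\]
It remains to count signs. With $\beta=\beta(\alpha)$, we have $-x\alpha=\beta$ iff $x\alpha<0$ iff $x^{-1}\beta=-\alpha<0$, that is, iff $\beta\in\mathrm{Inv}(x)$; otherwise $-x\alpha=-\beta$. All $l(x)$ elements of $\mathrm{Inv}(x)$ lie in $R(x,w)$, because $s_\beta x<x\le w$ for $\beta\in\mathrm{Inv}(x)$. So exactly $l(w)-l(x)$ factors change sign, and the right side is $(-1)^{l(w)-l(x)}d\prod_{\beta\in R(x,w)}\beta^{-1}$.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}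

\subsection{From characters back to affine roots}

\begin{lemma}\label{lem:lift}
Under the hypotheses of Proposition~\ref{prop:degree}, the identity
\[
e_xX(w)=(-1)^{l(x)}\,d(x,w)\prod_{\beta\in R(x,w)}\beta^{-1}
\]
holds in $Q$.
\end{lemma}

\begin{proof}
If the affine root system has one irreducible component, $\operatorname{ch}$ is injective on $Q_0$, and the claim is Proposition~\ref{prop:degree}. In general let $W_{\mathrm{af}}=\prod_iW_i$ be the decomposition into components, and write $x=(x_i)$, $w=(w_i)$. Choosing a reduced word of $w$ that is a concatenation of reduced words of the $w_i$, we get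
\[
e_xX(w)=\prod_ie_{x_i}X(w_i),
\]
because in \eqref{eq:defe} a root of the $i$-th component is moved only by factors in $W_i$. Here $x_i$ and $w_i$ are regarded as elements of $W_{\mathrm{af}}$. The Bruhat order is the product order, so $R(x,w)$ is the disjoint union of the sets $R_i$ of roots $\beta$ of the $i$-th component with $s_\beta x_i\le w_i$. Moreover $R(x_i,w_i)=R_i$: if $\beta$ belongs to another component, then $s_\beta x_i\not\le w_i$. By Lemma~\ref{lem:bij} and Proposition~\ref{prop:finite}(i), applied to the pairs $(x_i,w_i)$, we have $|R_i|\ge l(w_i)$ for all $i$. Since $\sum_i|R_i|=|R(x,w)|=l(w)=\sum_il(w_i)$, all these inequalities are equalities. So Proposition~\ref{prop:degree} applies to each pair $(x_i,w_i)$. The formula for this pair involves only roots of the $i$-th component, on which $\operatorname{ch}$ is injective; hence it holds in $Q$. Multiplying, we get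
\[
e_xX(w)=(-1)^{l(x)}\Bigl(\prod_id(x_i,w_i)\Bigr)\prod_{\beta\in R(x,w)}\beta^{-1}\quad\text{in }Q .
\]
Apply $\operatorname{ch}$ and compare with Proposition~\ref{prop:degree} for $(x,w)$: it follows that $\prod_id(x_i,w_i)=d(x,w)$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}}

(i) By Lemma~\ref{lem:bij} and Proposition~\ref{prop:finite}(i) for $Y=\dot x^{-1}X(w)$, $|R(x,w)|=|R_Y|\ge\dim Y=l(w)$.

(ii) The formula is Lemma~\ref{lem:lift}, and the finite morphism is \eqref{eq:fx}.

(iii) Suppose (b). All terms of $e_xX(w)$ are homogeneous of degree $-l(w)$, and the right side of (b) is nonzero and homogeneous of degree $-|R(x,w)|$. So $|R(x,w)|=l(w)$; note that this is a consequence of (b) and not an additional assumption. Then (ii) gives $d(x,w)=1$, as $Q$ has characteristic $0$. So (b) implies (c), and (c) implies (b) by (ii). Finally, $X(w)$ is smooth at $x$ iff $Y=\dot x^{-1}X(w)$ is smooth at $o$, and by Proposition~\ref{prop:finite}(ii),(iii) and Lemma~\ref{lem:bij} this is equivalent to (c).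

Since the singular locus is $I$-stable, it is the union of the cells $C(x)$, $x\le w$, for which (b) fails. Condition (b) depends only on $w$, $x$ and the affine root system. \qed

\subsection{Proof of Theorem~\ref{thm:A}}

The hypothesis \eqref{eq:kumar} is condition (b) of Theorem~\ref{thm:B}(iii) for $x=1$. So $X(w)$ is smooth at $o$. If the singular locus were nonempty, then, being closed and $I$-stable, it would contain $X(z)$ for some $z\le w$, and hence $o$, since $1\le z$. \qed

\begin{remark}
For $x=1$ no translation is needed: $Y=X(w)$, and Lemma~\ref{lem:bij} reduces to Lemma~\ref{lem:curves}. Nor is Lemma~\ref{lem:lift} needed for Theorem~\ref{thm:A}: comparing degrees in \eqref{eq:kumar} gives $|R(1,w)|=l(w)$, and applying $\operatorname{ch}$ to \eqref{eq:kumar} and comparing with Proposition~\ref{prop:degree} gives $d=1$.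
\end{remark}

\subsection{Proof of Corollary~\ref{cor:C}}

The morphism $\mathrm{Fl}\to LG/L^+P_J$ is \'etale-locally trivial with the smooth connected fiber $P_J/I$. So the preimage of $\overline{IwP_J/P_J}$ is closed, reduced and irreducible. The preimage of $IwP_J/P_J$ is open in it and is the union of the cells $C(wv)$ with $v\in W_J$; among these $C(w)$ has the largest dimension, since $w$ is the longest element of $wW_J$, so $C(w)$ is dense. Hence the preimage is $X(w)$. Since $X(w)\to\overline{IwP_J/P_J}$ is smooth and surjective, one of the two varieties is smooth iff the other is. If $X(w)$ is smooth, then it is smooth at $o$, and \eqref{eq:kumar} holds by Theorem~\ref{thm:B}(iii) with $x=1$. The converse is Theorem~\ref{thm:A}. \qed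

\begin{thebibliography}{9}

\bibitem{Br} Brion, Transform. Groups \textbf{2} (1997).

\bibitem{EG} Edidin and Graham, Amer. J. Math. \textbf{120} (1998).

\bibitem{HPR} X. He, G. Pappas, and M. Rapoport, \emph{Good and semi-stable reductions of Shimura varieties}, arXiv:1804.09615 (2018).

\bibitem{Iv} Iversen, Invent. Math. \textbf{16} (1972).

\bibitem{GIT} Mumford, \emph{GIT}.

\bibitem{PR} Pappas and Rapoport, \emph{Twisted loop groups and their affine flag varieties}, Adv. Math. \textbf{219} (2008).

\bibitem{Su} Sumihiro (linearization of line bundles on normal varieties with torus action).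

\end{thebibliography}

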